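\title{Simple modules with vertices of order $p^2$ in blocks of unbounded defect}

\begin{abstract}
Let $p$ be an odd prime and $F$ an algebraically closed field of characteristic $p$. We show that the order of the defect groups of a block of a finite group algebra over $F$ is not bounded in terms of the order of a vertex of a simple module in the block. For every prime power $q$ with $p\mid q-1$, the principal block of $F\,\mathrm{PSL}_p(q)$ contains a simple module whose vertices are elementary abelian of order $p^2$, while the Sylow $p$-subgroups have order $p^{a(p-1)}$, where $p^a$ is the exact power of $p$ dividing $q-1$. The module is a constituent of the reduction of a cuspidal character of $\mathrm{GL}_p(q)$, and its vertex is found by a criterion that combines support varieties with the transfer in cohomology. A bound exists exactly for vertices of order $1$ and $p$.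
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime, $F$ an algebraically closed field of characteristic $p$, and $G$ a finite group. Modules are finite-dimensional left modules, $M|_B$ is the restriction of $M$ to a subgroup $B$, and $X\mid Y$ means that $X$ is isomorphic to a direct summand of $Y$.

An $FG$-module $M$ is \emph{relatively $B$-projective} if $M\mid\operatorname{Ind}_B^G X$ for some $FB$-module $X$. If $M$ is indecomposable, the subgroups $B$ that are minimal with this property are the \emph{vertices} of $M$ in the sense of Green. They form a conjugacy class of $p$-subgroups of $G$, and they measure how far $M$ is from being projective: the vertex is trivial exactly when $M$ is projective, and the vertices of the trivial module are the Sylow $p$-subgroups.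

The \emph{blocks} of $FG$ are the ideals $FGe$, where $e$ runs through the primitive idempotents of the center of $FG$. Each indecomposable module \emph{lies in} a unique block, the one whose idempotent acts on it as the identity. A \emph{defect group} of $FGe$ is a subgroup $P$ that is minimal with the property that $e=\sum_{g\in G/P}gbg^{-1}$ for some $b\in FG$ commuting with $P$. The defect groups again form a conjugacy class of $p$-subgroups, and every module in the block is relatively $P$-projective. Hence each vertex of an indecomposable module in the block is contained in a defect group. In particular, the defect groups of the \emph{principal block}, the block of the trivial module, are the Sylow $p$-subgroups of $G$.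

So if $Q$ is a vertex of a module in a block with defect group $P$, then $|Q|\le|P|$. No inequality in the other direction holds for all indecomposable modules: the projective cover of the trivial module has vertex $1$ and lies in the principal block. For simple modules the situation is different, and the following question is posed by Danz and M\"uller~\cite{DM}.

\begin{quote}
Let $p>2$. Is there a function $f$ such that $|P|\le f(|Q|)$ for every finite group $G$ and every simple $FG$-module $D$, where $Q$ is a vertex of $D$ and $P$ is a defect group of the block containing $D$?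
\end{quote}

The smallest cases suggest a positive answer: if $|Q|\le p$, then $|P|=|Q|$ (Section~\ref{sec:orders}). In general, a theorem of Kn\"orr~\cite{Knorr} says that for a vertex $Q$ of a simple module the defect group $P$ can be chosen with
\begin{equation}\label{eq:knorr}
Q\le P\qquad\text{and}\qquad C_P(Q)\le Q .
\end{equation}
Then $N_P(Q)/Z(Q)$ embeds in $\operatorname{Aut}(Q)$, so the order of $N_P(Q)$ is bounded in terms of $|Q|$. On the other hand, \eqref{eq:knorr} does not bound $|P|$ itself: in a dihedral group of order $2^n\ge8$, the center and a reflection generate a subgroup of order $4$ that is its own centralizer. The question is therefore whether such a small self-centralizing subgroup of a large defect group can be the vertex of a simple module. For $p=2$ the corresponding question is known to have a negative answer. We show that the answer is negative for every odd prime as well.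

From now on $p$ is odd. We write $v_p$ for the $p$-adic valuation and $C_m$ for a cyclic group of order $m$.

\begin{theorem}\label{thm:main}
Let $q$ be a prime power with $a=v_p(q-1)\ge1$, and let $H=\mathrm{PSL}_p(q)$. There is a simple $FH$-module $D$ of dimension $\frac1p\prod_{i=1}^{p-1}(q^i-1)$ that has a vertex $Q\cong C_p\times C_p$ and lies in the principal block of $FH$. The defect groups of this block have order $p^{a(p-1)}$.
\end{theorem}

By Dirichlet's theorem, for every $a\ge1$ there is a prime $q\equiv1+p^a\pmod{p^{a+1}}$, and then $v_p(q-1)=a$. A function $f$ as in the question would satisfy $f(p^2)\ge p^{a(p-1)}$ for all $a\ge1$, so no such function exists. Since $p\ge3$, the groups $\mathrm{PSL}_p(q)$ are simple, so the bound fails already for principal blocks of finite simple groups. For $p=3$ and $q=4$ the theorem gives $\dim D=15$ and $|Q|=|P|=9$; for $p=3$ and $q=19$ it gives $\dim D=2160$, $|Q|=9$ and $|P|=81$.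

The vertex of $D$ is found with a general criterion, which reads it off from the restrictions of the module to elementary abelian subgroups.

\begin{theorem}\label{thm:criterion}
Let $G$ be a finite group and $M$ an indecomposable non-projective $FG$-module. Let $\mathcal E$ be the set of elementary abelian $p$-subgroups $B\le G$ such that $M|_B$ is not projective. Suppose that for all $B\in\mathcal E$:
\begin{enumerate}
\item[(i)] $M|_C$ is projective for every proper subgroup $C<B$;
\item[(ii)] $p\nmid|C_G(B):B|$.
\end{enumerate}
Then the vertices of $M$ belong to $\mathcal E$.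
\end{theorem}

The last result determines the vertex orders for which a bound exists.

\begin{theorem}\label{thm:orders}
For $n\ge0$ let $s_p(n)\in\mathbb N\cup\{\infty\}$ be the supremum of $|P|$ over all finite groups $G$ and all simple $FG$-modules with vertex of order $p^n$, where $P$ is a defect group of the block containing the module. Then $s_p(0)=1$, $s_p(1)=p$, and $s_p(n)=\infty$ for all $n\ge2$.
\end{theorem}

The proof of Theorem~\ref{thm:main} rests on three properties of $\mathrm{PGL}_p(q)$ and its subgroup $H$. First, a Sylow $p$-subgroup of $\mathrm{PGL}_p(q)$ has an abelian subgroup $A$ of index $p$, coming from the diagonal matrices, and up to conjugacy only one elementary abelian $p$-subgroup $E$ of $H$ cannot be moved into $A$; it has order $p^2$ and is its own centralizer (Section~\ref{sec:subgroups}). Second, there is a simple non-projective $FH$-module $D$ that becomes projective on every subgroup of $H$ conjugate into $A$ (Section~\ref{sec:module}). Theorem~\ref{thm:criterion}, proved in Section~\ref{sec:criterion}, then shows that a conjugate of $E$ is a vertex of $D$. Third, a module with a self-centralizing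 vertex lies in the principal block (Section~\ref{sec:relative}).

\section{Relative traces and self-centralizing vertices}\label{sec:relative}

Let $B\le G$ and let $X,Y$ be $FG$-modules. The \emph{relative trace} of an $FB$-homomorphism $\varphi\colon X\to Y$ is the $FG$-homomorphism
\[
\operatorname{Tr}_B^G(\varphi)=\sum_{g\in G/B}g\varphi g^{-1}.
\]
If $\alpha$ and $\beta$ are $FG$-homomorphisms, then $\alpha\operatorname{Tr}_B^G(\varphi)\beta=\operatorname{Tr}_B^G(\alpha\varphi\beta)$. Hence $\operatorname{Tr}_B^G(\operatorname{End}_{FB}(M))$ is a two-sided ideal of $\operatorname{End}_{FG}(M)$. We use the following textbook facts, with the notation ${}^gB=gBg^{-1}$.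

\begin{itemize}
\item \emph{Higman's criterion.} $M$ is relatively $B$-projective if and only if $M\mid\operatorname{Ind}_B^G(M|_B)$, if and only if $\mathrm{id}_M\in\operatorname{Tr}_B^G(\operatorname{End}_{FB}(M))$.
\item An indecomposable module is relatively $B$-projective if and only if $B$ contains one of its vertices.
\item \emph{Mackey's formula.} For $B,C\le G$ and an $FB$-module $X$,
\[
(\operatorname{Ind}_B^GX)|_C\cong\bigoplus_{g\in C\backslash G/B}\operatorname{Ind}_{C\cap{}^gB}^{C}\bigl(({}^gX)|_{C\cap{}^gB}\bigr).
\]
\item The endomorphism ring of an indecomposable module is local, and the Krull--Schmidt theorem holds.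
\item Restriction, conjugation and induction preserve projectivity. Projective $FG$-modules are injective, and their dimension is divisible by the order $|G|_p$ of a Sylow $p$-subgroup. If $p\nmid|G|$, every $FG$-module is projective.
\end{itemize}

Both the vertex and the block of $D$ will be found by writing an automorphism as a sum of relative traces. The following lemma turns such an expression into relative projectivity.

\begin{lemma}\label{lem:local}
Let $M$ be an indecomposable $FG$-module and let $B_1,\dots,B_m\le G$. If some automorphism of $M$ lies in $\sum_i\operatorname{Tr}_{B_i}^G(\operatorname{End}_{FB_i}(M))$, then $M$ is relatively $B_i$-projective for some $i$.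
\end{lemma}

\begin{proof}
In the local ring $\operatorname{End}_{FG}(M)$ a sum of non-units is a non-unit. So one of the ideals $\operatorname{Tr}_{B_i}^G(\operatorname{End}_{FB_i}(M))$ contains a unit, hence $\mathrm{id}_M$, and Higman's criterion applies.
\end{proof}

\begin{lemma}\label{lem:block}
Let $M$ be an indecomposable $FG$-module with a vertex $Q$ such that $C_G(Q)\le Q$. Then $M$ lies in the principal block of $FG$.
\end{lemma}

\begin{proof}
Let $e=\sum_{x\in G}e_xx$ be the idempotent of the block containing $M$, and suppose that this block is not the principal one. Then $e$ acts as $0$ on the trivial module, that is, $\epsilon(e)=0$ for the augmentation $\epsilon\colon FG\to F$. We show that $M$ is relatively projective to a proper subgroup of $Q$, which contradicts the minimality of a vertex.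

Write $e=e'+e''$, where $e'$ collects the terms with $x\in C_G(Q)$. Since $e$ is central, $e_x$ is constant on the orbits of $Q$ acting by conjugation, so
\[
e''=\sum_{x\in\mathcal X}e_x\sum_{g\in Q/C_Q(x)}gxg^{-1},
\]
where $\mathcal X$ is a set of representatives of the $Q$-orbits on $G\setminus C_G(Q)$. For $x\in\mathcal X$ the subgroup $C_Q(x)$ is proper in $Q$, so the inner sum has augmentation $|Q:C_Q(x)|=0$ in $F$. Thus $\epsilon(e'')=0$ and $\epsilon(e')=0$. By hypothesis $C_G(Q)=Z(Q)$, so $e'$ lies in the augmentation ideal of $FZ(Q)$. This ideal is spanned by the commuting elements $x-1$, which satisfy $(x-1)^{|Q|}=x^{|Q|}-1=0$. Hence $e'$ is nilpotent, and it is central in $FQ$.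

Let $X$ be an indecomposable direct summand of $M|_Q$, with inclusion $\iota$ and projection $\pi$. The element $e'$ acts on $X$ as a nilpotent $FQ$-endomorphism $\nu$, and $e$ acts on $M$ as the identity. Therefore
\[
\mathrm{id}_X-\nu=\pi e''\iota=\sum_{x\in\mathcal X}e_x\operatorname{Tr}_{C_Q(x)}^Q(\pi x\iota),
\]
where $\pi x\iota$ is an $FC_Q(x)$-endomorphism of $X$. The left side is an automorphism, so by Lemma~\ref{lem:local} the module $X$ is relatively $R$-projective for some $R<Q$. Finally, $M\mid\operatorname{Ind}_Q^G(M|_Q)$, so $M\mid\operatorname{Ind}_Q^GX$ for one such $X$ by the Krull--Schmidt theorem, and then $M$ is relatively $R$-projective.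
\end{proof}

The lemma can also be derived from the compatibility of the Green and Brauer correspondences (\cite[\S14]{Alperin}, \cite[Ch.~5]{NT}) together with Brauer's third main theorem. The hypothesis on the centralizer is needed: for $G=C_p\times C_2$ the nontrivial one-dimensional module has vertex $C_p$, and the central idempotent $\frac12(1-t)$, with $t$ the involution, acts on it as $1$ and on the trivial module as $0$.

\section{The vertex criterion}\label{sec:criterion}

Before the proof of Theorem~\ref{thm:criterion}, two comments on its hypotheses. Condition (i) follows from (ii): if $C<B$ both lie in $\mathcal E$, then $B\le C_G(C)$, so $p$ divides $|C_G(C):C|$. We list (i) separately because it is the property used at most steps of the proof. Condition (ii) cannot be dropped: for $G=C_{p^2}$ and $M=F$, the set $\mathcal E$ consists of the subgroup of order $p$, condition (i) holds, and the vertex is $G$.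

\subsection{Cohomology and support varieties}

Let $P_*$ be a minimal projective resolution of the trivial $FG$-module, and let $\Omega^nF$ be the image of $P_n\to P_{n-1}$. For $B\le G$ the restriction of $P_*$ to $B$ is a projective resolution of the trivial $FB$-module. An $FB$-map $P_n\to F$ is a cocycle exactly when it vanishes on the kernel of $P_n\to P_{n-1}$, so every class in $H^n(B,F)$ is represented by an $FB$-map $\varphi\colon\Omega^nF\to F$. The \emph{transfer} $\operatorname{Tr}_B^G\colon H^n(B,F)\to H^n(G,F)$ sends the class of $\varphi$ to the class of the relative trace $\operatorname{Tr}_B^G(\varphi)$. Conjugation by $g\in G$ gives isomorphisms $H^*(B,F)\to H^*({}^gB,F)$, written $f\mapsto{}^gf$, which commute with restriction, fix the classes of $G$, and are the identity for $g\in C_G(B)$. We have $\operatorname{Tr}_B^G\operatorname{res}^G_B\,y=|G:B|\,y$ and the Mackey formula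
\begin{equation}\label{eq:mackey}
\operatorname{res}^G_{B}\operatorname{Tr}_{B'}^G(f)=\sum_{g\in B\backslash G/B'}\operatorname{Tr}_{B\cap{}^gB'}^{B}\operatorname{res}^{{}^gB'}_{B\cap{}^gB'}({}^gf).
\end{equation}

The ring $H^\bullet(G)=\bigoplus_{n\ge0}H^{2n}(G,F)$ is a finitely generated commutative graded $F$-algebra. Let $V_G$ be its maximal ideal spectrum. Each $\zeta\in H^\bullet(G)$ defines a function $V_G\to F$, and $0\in V_G$ denotes the ideal of elements of positive degree. For $B\le G$, restriction induces a map $\operatorname{res}_{G,B}^*\colon V_B\to V_G$ that sends $0$ to $0$ and satisfies $\zeta(\operatorname{res}_{G,B}^*v)=(\operatorname{res}^G_B\zeta)(v)$. The ring $H^\bullet(G)$ acts on $\operatorname{Ext}^*_{FG}(M,M)$, and the \emph{support variety} $V_G(M)\subseteq V_G$ is the closed homogeneous subvariety defined by the annihilator; we put $V_G(0)=\{0\}$ and $V_B(M)=V_B(M|_B)$. For an $FG$-module $M$, conjugation by $g$ carries $V_B(M)$ to $V_{{}^gB}(M)$. We use the following facts, for which see \cite[Ch.~5]{Benson}.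

\begin{enumerate}
\item[(V1)] (Chouinard) $M$ is projective if and only if $M|_B$ is projective for all elementary abelian $p$-subgroups $B$. Moreover, $V_G(M)=\{0\}$ if and only if $M$ is projective.
\item[(V2)] (Quillen, Avrunin--Scott) $V_G(M)=\bigcup_B\operatorname{res}_{G,B}^*V_B(M)$, where $B$ runs through the elementary abelian $p$-subgroups; and $V_C(M)=(\operatorname{res}_{B,C}^*)^{-1}V_B(M)$ for $C\le B$.
\item[(V3)] (Carlson, Avrunin--Scott) If $0\ne\zeta\in H^{2d}(G,F)$ with $d>0$ is represented by $\hat\zeta\colon\Omega^{2d}F\to F$ with kernel $L_\zeta$, then $V_G(L_\zeta)$ is the zero locus of $\zeta$. Moreover, $V_G(M\otimes N)=V_G(M)\cap V_G(N)$.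
\item[(V4)] Let $B$ be elementary abelian. The Bockstein map embeds $\operatorname{Hom}(B,\mathbb F_p)=H^1(B,\mathbb F_p)$ in degree $2$. Its image generates a polynomial subring $S_B=S(\operatorname{Hom}(B,\mathbb F_p))\otimes F$ of $H^\bullet(B)$, which maps isomorphically onto $H^\bullet(B)$ modulo its nilradical. Hence $V_B=B\otimes_{\mathbb F_p}F$, and $S_B$ is the ring of polynomial functions on this vector space; a form of degree $d$ is a class of degree $2d$. The Bockstein map is natural, so for $C\le B$ the map $V_C\to V_B$ is the inclusion $C\otimes F\subseteq B\otimes F$, and $w\in\operatorname{Aut}(B)$ acts on $V_B$ as $w\otimes1$ and on $S_B$ by $(wf)(v)=f(w^{-1}v)$.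
\end{enumerate}

\subsection{From transfers to relative projectivity}

By Lemma~\ref{lem:local} we want to write $\mathrm{id}_M$ as a sum of traces from elementary abelian subgroups. A cohomology class that is a sum of transfers is represented by a map $\hat\zeta$ that is a sum of traces, so it suffices to factor $\mathrm{id}_M$ through $\hat\zeta\otimes1$. Support varieties say when this is possible.

\begin{lemma}\label{lem:transfer}
Let $M$ be an indecomposable non-projective $FG$-module, let $B_1,\dots,B_m\le G$, let $d>0$, and let $f_i\in H^{2d}(B_i,F)$. If $\zeta=\sum_i\operatorname{Tr}_{B_i}^G(f_i)$ has no zero on $V_G(M)\setminus\{0\}$, then $M$ is relatively $B_i$-projective for some $i$.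
\end{lemma}

\begin{proof}
By (V1) the set $V_G(M)\setminus\{0\}$ is not empty, so $\zeta\ne0$. Put $\Omega=\Omega^{2d}F$ and represent $f_i$ by an $FB_i$-map $\varphi_i\colon\Omega\to F$. Then $\zeta$ is represented by the $FG$-map $\hat\zeta=\sum_i\operatorname{Tr}_{B_i}^G(\varphi_i)$, which is nonzero and hence onto. By (V3), $V_G(L_\zeta\otimes M)$ is the set of zeros of $\zeta$ on $V_G(M)$, which is $\{0\}$. So $L_\zeta\otimes M$ is projective, hence injective, and the exact sequence
\[
0\longrightarrow L_\zeta\otimes M\longrightarrow\Omega\otimes M\xrightarrow{\ \hat\zeta\otimes1\ }M\longrightarrow0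
\]
splits: there is an $FG$-map $\sigma\colon M\to\Omega\otimes M$ with $(\hat\zeta\otimes1)\sigma=\mathrm{id}_M$. For $g\in G$ the map $g(\varphi_i\otimes1)g^{-1}$ sends $y\otimes m$ to $\varphi_i(g^{-1}y)m$, so it equals $(g\varphi_ig^{-1})\otimes1$. Hence $\hat\zeta\otimes1=\sum_i\operatorname{Tr}_{B_i}^G(\varphi_i\otimes1)$, and
\[
\mathrm{id}_M=\sum_i\operatorname{Tr}_{B_i}^G\bigl((\varphi_i\otimes1)\sigma\bigr).
\]
Lemma~\ref{lem:local} finishes the proof.
\end{proof}

The difficulty is that transfers vanish easily. If $B$ is normal in $G$, then \eqref{eq:mackey} gives $\operatorname{res}^G_B\operatorname{Tr}_B^G(f)=\sum_{g\in G/B}{}^gf$, and this function vanishes at every point of $V_B$ whose stabilizer in $G/B$ has order divisible by $p$. The following example shows how the hypotheses of Theorem~\ref{thm:criterion} keep the support variety away from such points.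

\begin{example}\label{ex:small}
Let $B=\mathbb F_p^2$, let $w\in\operatorname{Aut}(B)$ be given by $w(v_1,v_2)=(v_1+v_2,v_2)$, and let $G=B\rtimes\langle w\rangle$, a group of order $p^3$ with $C_G(B)=B$. Let $M$ be an indecomposable $FG$-module with $\mathcal E=\{B\}$. We show that $B$ is a vertex of $M$.

Let $x,y\in S_B$ be the coordinate functions on $V_B=F^2$, so that $wx=x-y$ and $wy=y$. The fixed points of $w$ form the line $y=0$, which is $C\otimes F$ for $C=C_B(w)$. Every sum $\sum_jw^jf$ vanishes on this line, since its value at a fixed point $v$ is $pf(v)=0$. But $M|_C$ is projective, so $V_B(M)$ meets the line only in $0$ by (V1), (V2) and (V4). Take $f=x^{p-1}$. In $\mathbb F_p$ the power sum $\sum_{j}j^k$ is $0$ for $0\le k<p-1$ and $-1$ for $k=p-1$, so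
\[
\operatorname{res}^G_B\operatorname{Tr}_B^G(f)=\sum_{j\in\mathbb F_p}(x-jy)^{p-1}=-y^{p-1}.
\]
This form has no zero on $V_B(M)\setminus\{0\}$. By (V1) and (V2), $V_G(M)=\operatorname{res}^*_{G,B}V_B(M)$, so Lemma~\ref{lem:transfer} shows that $M$ is relatively $B$-projective. A vertex $Q<B$ is impossible, because then $M|_Q$ and $\operatorname{Ind}_Q^G(M|_Q)$ would be projective.

Such modules exist. Choose $\lambda\in F\setminus\mathbb F_p$ and let $(i,j)\in B$ act on $X=F[t]/(t^p)$ as multiplication by $(1+t)^i(1+\lambda t)^j=1+(i+j\lambda)t+\cdots$. For $(i,j)\ne0$ the coefficient $i+j\lambda$ is nonzero, so $(i,j)$ acts as a single Jordan block of size $p$, and $X$ is free on every subgroup of order $p$. Let $M$ be an indecomposable summand of $\operatorname{Ind}_B^GX$. It is not projective, since $\dim M\le p^2<|G|$. If $B'\ne B$ is elementary abelian, then $B'\cap{}^gB=B'\cap B$ is a proper subgroup of $B$, so $M|_{B'}$ is projective by Mackey's formula. Thus $\mathcal E=\{B\}$ by (V1).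
\end{example}

In general there is no closed formula for $f$. We show instead that $V_B(M)$ is a finite union of lines and choose $f$ by interpolation.

\subsection{Proof of Theorem~\ref{thm:criterion}}

The set $\mathcal E$ is closed under conjugation, it is not empty by (V1), and it does not contain the trivial subgroup.

\medskip\noindent\emph{Step 1: lines and their stabilizers.} Let $B\in\mathcal E$ and $W=N_G(B)/C_G(B)\le\operatorname{Aut}(B)$. By (i), (V1), (V2) and (V4),
\begin{equation}\label{eq:avoid}
V_B(M)\cap(C\otimes F)=V_C(M)=\{0\}\qquad\text{for all }C<B .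
\end{equation}
If $|B|=p$, then $V_B$ is itself a line. If $|B|\ge p^2$, take $C$ of index $p$ in \eqref{eq:avoid}: the projective variety defined by $V_B(M)$ misses a hyperplane. A closed subvariety of positive dimension in projective space meets every hyperplane, so this variety is finite. In both cases $V_B(M)$ is a finite union of lines through $0$; there is at least one line because $M|_B$ is not projective, and $W$ permutes the lines.

We claim that the stabilizer $W_\ell$ of each line $\ell\subseteq V_B(M)$ has order prime to $p$. Otherwise some $w\in W_\ell$ has order $p$. It acts on $\ell$ by a scalar $\varepsilon$ with $\varepsilon^p=1$, so $\varepsilon=1$ in characteristic $p$. Hence $\ell\subseteq\ker(w\otimes1-1)=C_B(w)\otimes F$ with $C_B(w)<B$, which contradicts \eqref{eq:avoid}.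

\medskip\noindent\emph{Step 2: forms with a nonvanishing orbit sum.} Let $B_1,\dots,B_m$ represent the conjugacy classes in $\mathcal E$, and put $W_i=N_G(B_i)/C_G(B_i)$. Let $d$ be a multiple of $|G|$ that is at least the number of lines in $V_{B_i}(M)$ for every $i$. Fix $i$, and let $\ell_1,\dots,\ell_r$ represent the $W_i$-orbits of lines in $V_{B_i}(M)$. For each $j$ and each line $\ell'\ne\ell_j$ in $V_{B_i}(M)$ choose a linear form that vanishes on $\ell'$ but not on $\ell_j$. Multiply these forms, and then multiply by a power of a linear form not vanishing on $\ell_j$ to reach degree $d$. The result is a form $f^{(j)}\in S_{B_i}$ of degree $d$ that has no zero on $\ell_j\setminus\{0\}$ and vanishes on all other lines of $V_{B_i}(M)$. Put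
\[
f_i=\sum_{j=1}^rf^{(j)},\qquad h_i=\sum_{w\in W_i}wf_i .
\]
We claim that $h_i$ has no zero on $V_{B_i}(M)\setminus\{0\}$. Since $h_i$ is $W_i$-invariant, it suffices to evaluate it at $0\ne v\in\ell_j$. The point $w^{-1}v$ lies on the line $w^{-1}\ell_j$, which is in the orbit of $\ell_j$. Since $f_i$ vanishes on all lines other than $\ell_1,\dots,\ell_r$, and these lie in distinct orbits, $f_i(w^{-1}v)=0$ unless $w^{-1}\ell_j=\ell_j$. In that case $w^{-1}v=\varepsilon v$ with $\varepsilon^{|G|}=1$, because the order of $w$ divides $|G|$; the choice of $d$ gives $f_i(w^{-1}v)=\varepsilon^df_i(v)=f_i(v)$. Therefore $h_i(v)=|(W_i)_{\ell_j}|\,f^{(j)}(v)$, which is nonzero by Step~1.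

\medskip\noindent\emph{Step 3: the class $\zeta$.} Let $\zeta=\sum_i\operatorname{Tr}_{B_i}^G(f_i)\in H^{2d}(G,F)$. We compute $\operatorname{res}^G_{B_j}\zeta$ from \eqref{eq:mackey}. Transfers from a proper subgroup $C<B_j$ to $B_j$ are zero. Indeed, $C$ is a direct factor of $B_j$, so every class of $C$ is the restriction of a class $y$ of $B_j$, namely its inflation along a projection $B_j\to C$, and $\operatorname{Tr}_C^{B_j}\operatorname{res}^{B_j}_Cy=|B_j:C|\,y=0$. So only the terms with $B_j\le{}^gB_i$ remain. Here ${}^gB_i\in\mathcal E$ and $M|_{B_j}$ is not projective, so (i) forces $B_j={}^gB_i$; thus $i=j$ and $g\in N_G(B_j)$, and the double coset of $g$ is the coset $gB_j$. Since $C_G(B_j)$ acts trivially on the cohomology of $B_j$,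
\[
\operatorname{res}^G_{B_j}\zeta=\sum_{g\in N_G(B_j)/B_j}{}^gf_j=|C_G(B_j):B_j|\,h_j .
\]
This is the point where (ii) is used: the scalar is nonzero in $F$. By Step~2 and conjugation, $\operatorname{res}^G_B\zeta$ has no zero on $V_B(M)\setminus\{0\}$ for every $B\in\mathcal E$. For elementary abelian $B\notin\mathcal E$ we have $V_B(M)=\{0\}$. By (V2), every nonzero point of $V_G(M)$ has the form $\operatorname{res}_{G,B}^*v$ with $B\in\mathcal E$ and $0\ne v\in V_B(M)$, and $\zeta$ takes the value $(\operatorname{res}^G_B\zeta)(v)\ne0$ there.

\medskip\noindent\emph{Step 4: the vertex.} By Lemma~\ref{lem:transfer}, $M$ is relatively $B_i$-projective for some $i$, so $B_i$ contains a vertex $Q$ of $M$. If $Q<B_i$, then $M|_Q$ is projective by (i), and $M\mid\operatorname{Ind}_Q^G(M|_Q)$ is projective, contrary to the hypothesis. So $Q=B_i\in\mathcal E$, and all vertices, being conjugate to $Q$, belong to $\mathcal E$. \qed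

\section{A simple module for $\mathrm{PSL}_p(q)$}\label{sec:module}

For the rest of the proof of Theorem~\ref{thm:main}, let $q$ be a prime power with $a=v_p(q-1)\ge1$, and put
\[
G=\mathrm{GL}_p(q),\qquad Z=Z(G),\qquad\Gamma=G/Z=\mathrm{PGL}_p(q),\qquad G_1=\{g\in G:\det g\in(\mathbb F_q^\times)^p\}.
\]
Then $G_1=\mathrm{SL}_p(q)Z$ is normal of index $p$ in $G$, and $H=G_1/Z=\mathrm{PSL}_p(q)$ is normal of index $p$ in $\Gamma$. A bar on an element or subgroup of $G$ denotes its image in $\Gamma$.

We have $q^i-1=(q-1)(1+q+\dots+q^{i-1})$, and the second factor is congruent to $i$ modulo $p$. So $v_p(q^i-1)=a$ for $1\le i\le p-1$. For $i=p$ the second factor equals $\sum_{k=1}^p\binom pk(q-1)^{k-1}$. The term $k=1$ is $p$, the terms $2\le k\le p-1$ are divisible by $p(q-1)$, and the last term $(q-1)^{p-1}$ is divisible by $p^2$ because $p\ge3$. So $v_p(q^p-1)=a+1$. Since $|G|=q^{p(p-1)/2}\prod_{i=1}^p(q^i-1)$,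
\begin{equation}\label{eq:orders}
|G|_p=p^{ap+1},\qquad|\Gamma|_p=p^{a(p-1)+1},\qquad|H|_p=p^{a(p-1)} .
\end{equation}

Let $\mathcal M_p\le G$ be the \emph{mirabolic subgroup}, which consists of the matrices with last row $(0,\dots,0,1)$. It meets $Z$ trivially, so $\mathcal M_p\cong\overline{\mathcal M_p}$. The aim of this section is the following result.

\begin{proposition}\label{prop:module}
There is a simple, non-projective $FH$-module $D$ of dimension $\frac1p\prod_{i=1}^{p-1}(q^i-1)$ such that the restriction of $\hat D=\operatorname{Ind}_H^\Gamma D$ to $\overline{\mathcal M_p}$ is projective.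
\end{proposition}

The source of $D$ is a cuspidal character of $G$. Its restriction to $\mathcal M_p$ turns out to be induced from the group of unitriangular matrices, whose order is a power of $q$ and hence prime to $p$. This gives projectivity; it also gives simplicity, because the induced module is simple in characteristic $p$.

Fix a complete discrete valuation ring $\mathcal O$ of characteristic $0$ whose residue field is a subfield of $F$ and whose field of fractions $\mathbb K$ is a splitting field for all subgroups of $G$. Ordinary characters take values in a cyclotomic field, which we regard as a subfield of both $\mathbb C$ and $\mathbb K$. The \emph{reduction} of a lattice $L$, that is, of an $\mathcal O$-free module of finite rank over the group ring, is $F\otimes_{\mathcal O}L$. Roots of unity of $p$-power order map to $1$ in $F$, and distinct roots of unity of order prime to $p$ remain distinct.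

\subsection{The cuspidal character}

For $1\le k\le p-1$ let $U_{(k,p-k)}$ be the group of block matrices $\left(\begin{smallmatrix}I_k&*\\0&I_{p-k}\end{smallmatrix}\right)$, the unipotent radical of a standard maximal parabolic subgroup. A representation of $G$ is \emph{cuspidal} if none of these groups has a nonzero fixed vector. Let $\theta$ be a linear character of $\mathbb F_{q^p}^\times$ such that $\theta,\theta^q,\dots,\theta^{q^{p-1}}$ are distinct. By Green~\cite{Green} (see also Deligne--Lusztig~\cite{DL}) there is an irreducible cuspidal character $\chi$ of $G$ with the following values; there is no sign because $p$ is odd.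
\begin{itemize}
\item $\chi(g)=\sum_{i=0}^{p-1}\theta(\gamma^{q^i})$ if the characteristic polynomial of $g$ is irreducible with root $\gamma\in\mathbb F_{q^p}$.
\item $\chi(cu)=\theta(c)\prod_{i=1}^{r-1}(1-q^i)$ if $c\in\mathbb F_q^\times$, $u$ is unipotent and $r=\dim\ker(u-1)$.
\item $\chi(g)=0$ otherwise.
\end{itemize}
In particular $\chi(1)=\prod_{i=1}^{p-1}(q^i-1)$, as $p-1$ is even.

We take for $\theta$ a character of order $p^{a+1}$, which exists because $p^{a+1}\mid q^p-1$. Since $p^{a+1}\nmid q-1$, we have $\theta^q\ne\theta$. The orbit of $\theta$ under $\theta\mapsto\theta^q$ has length dividing the prime $p$, so the $p$ characters $\theta^{q^i}$ are distinct. This choice of $\theta$ has two effects: $Z$ will act trivially after reduction, and $\chi$ is induced from $G_1$.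

\begin{lemma}\label{lem:split}
There is an irreducible character $\xi$ of $G_1$ with $\chi=\operatorname{Ind}_{G_1}^G\xi$.
\end{lemma}

\begin{proof}
We first show that $\chi$ vanishes outside $G_1$. Let $g\notin G_1$. Since $\det(cu)=c^p$, the element $g$ is not of the form $cu$, so we may assume that its characteristic polynomial is irreducible with root $\gamma$. Then $\det g=N(\gamma)$ for the norm $N\colon\mathbb F_{q^p}^\times\to\mathbb F_q^\times$. The norm is surjective, so $N^{-1}((\mathbb F_q^\times)^p)$ has index $p$ in $\mathbb F_{q^p}^\times$. The character $\theta^{q-1}$ has order $p$, so its kernel also has index $p$. A cyclic group has only one subgroup of index $p$, so the two subgroups coincide, and $\mu=\theta(\gamma)^{q-1}$ is a $p$-th root of unity different from $1$. As $1+q+\dots+q^{i-1}\equiv i\pmod p$, we get $\theta(\gamma^{q^i})=\theta(\gamma)\mu^{1+q+\dots+q^{i-1}}=\theta(\gamma)\mu^i$, and $\chi(g)=\theta(\gamma)\sum_{i=0}^{p-1}\mu^i=0$.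

It follows that $\langle\chi|_{G_1},\chi|_{G_1}\rangle=|G_1|^{-1}\sum_{g\in G}|\chi(g)|^2=|G:G_1|=p$. By Clifford's theorem $\chi|_{G_1}=e(\xi_1+\dots+\xi_t)$ with distinct conjugate irreducible characters $\xi_i$, so $e^2t=p$, which forces $e=1$ and $t=p$. For $\xi=\xi_1$, Frobenius reciprocity shows that $\chi$ is a constituent of $\operatorname{Ind}_{G_1}^G\xi$, and both have degree $p\,\xi(1)$.
\end{proof}

Let $L$ be an $\mathcal OG_1$-lattice affording $\xi$. Then $\hat L=\operatorname{Ind}_{G_1}^GL$ affords $\chi$. Let $D$ and $\hat D=\operatorname{Ind}_{G_1}^GD$ be the reductions of $L$ and $\hat L$. A scalar matrix $c\in Z$ acts on $\hat L$ as $\theta(c)$, a root of unity of $p$-power order, so $Z$ acts trivially on $\hat D$ and on $D=1\otimes D\subseteq\hat D$. Thus $D$ is an $FH$-module of dimension $\chi(1)/p$, and $\hat D=\operatorname{Ind}_H^\Gamma D$ as $F\Gamma$-modules.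

\subsection{Restriction to the mirabolic subgroup}

For $1\le n\le p$ embed $\mathrm{GL}_n(q)$ in $G$ as the upper left block, completed by an identity matrix. Let $\mathcal M_n\le\mathrm{GL}_n(q)$ be the group of matrices $\left(\begin{smallmatrix}g&x\\0&1\end{smallmatrix}\right)$ with $g\in\mathrm{GL}_{n-1}(q)$ and $x\in\mathbb F_q^{n-1}$, and let $N_n\cong\mathbb F_q^{n-1}$ be the subgroup defined by $g=1$. Then $\mathcal M_1=1$, $\mathcal M_n=N_n\rtimes\mathrm{GL}_{n-1}(q)$, conjugation by $g$ acts on $N_n$ as $x\mapsto gx$, and $\mathcal M_n\le\mathrm{GL}_n(q)\le\mathcal M_{n+1}$ for $n<p$. Let $U_n$ be the group of upper unitriangular matrices in $\mathrm{GL}_n(q)$, so that $U_n=N_n\rtimes U_{n-1}$, and let $U=U_p=N_pN_{p-1}\cdots N_2$.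

Fix a nontrivial linear character $\psi_0$ of $(\mathbb F_q,+)$ and put $\psi(u)=\psi_0\bigl(\sum_iu_{i,i+1}\bigr)$ for $u\in U$. This is a linear character, since the entries $u_{i,i+1}$ add under multiplication. Let $\bar\psi\colon U\to F^\times$ be its reduction. The linear characters of $N_n$ are the maps $x\mapsto\psi_0(y^{\mathsf T}x)$ with $y\in\mathbb F_q^{n-1}$, distinct for distinct $y$; they remain distinct after reduction. The character $\psi|_{N_n}$ belongs to the last standard basis vector $y_0$. Composing with $x\mapsto gx$ replaces $y$ by $g^{\mathsf T}y$, and $g^{\mathsf T}y_0=y_0$ says that the last row of $g$ is $(0,\dots,0,1)$. Hence, for $2\le n\le p$: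
\begin{enumerate}
\item[(N1)] $\mathrm{GL}_{n-1}(q)$ permutes the nontrivial characters of $N_n$ transitively;
\item[(N2)] the stabilizer in $\mathrm{GL}_{n-1}(q)$ of $\psi|_{N_n}$, and of $\bar\psi|_{N_n}$, is $\mathcal M_{n-1}$.
\end{enumerate}

\begin{lemma}\label{lem:generic}
The character $\psi$ is a constituent of $\chi|_U$.
\end{lemma}

\begin{proof}
Let $V$ afford $\chi$. For $2\le k\le p$ let $V_k$ be the subspace of vectors on which each of $N_p,\dots,N_k$ acts through $\psi$, and put $V_{p+1}=V$. We show by descending induction that $V_k\ne0$; the case $k=2$ is the claim. Assume $V_{k+1}\ne0$. For $j>k$ we have $\mathcal M_k\le\mathcal M_{j-1}$, so $\mathcal M_k$ normalizes $N_j$ and fixes $\psi|_{N_j}$ by (N2). Hence $V_{k+1}$ is stable under $\mathcal M_k=N_k\rtimes\mathrm{GL}_{k-1}(q)$.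

Let $v\in V_{k+1}$ be fixed by $N_k$. The group $U_{(k-1,p-k+1)}$ is generated by $N_k$ and, for $j>k$, by the elements of $N_j$ supported in rows $1,\dots,k-1$. For such an element the entry in position $(j-1,j)$ is $0$, because $j-1>k-1$; so $\psi$ is trivial on it and it fixes $v$. Thus $v$ is fixed by $U_{(k-1,p-k+1)}$, and $v=0$ by cuspidality. So some nontrivial character of $N_k$ occurs in $V_{k+1}$. By (N1) all of them occur, in particular $\psi|_{N_k}$, which means $V_k\ne0$.
\end{proof}

\begin{lemma}\label{lem:simple}
For $1\le n\le p$ the $F\mathcal M_n$-module $\operatorname{Ind}_{U_n}^{\mathcal M_n}\bar\psi$ is simple.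
\end{lemma}

For $n=2$ the group $\mathcal M_2$ is the affine group $\mathbb F_q\rtimes\mathbb F_q^\times$, and the module is the direct sum of $q-1$ lines, one for each nontrivial character of $N_2=\mathbb F_q$, permuted transitively by $\mathbb F_q^\times$. The proof repeats this picture at each level; it is the Clifford correspondence for the normal subgroup $N_n$.

\begin{proof}
We use induction on $n$; for $n=1$ both groups are trivial. Let $n\ge2$. By (N2) the stabilizer of $\bar\psi|_{N_n}$ in $\mathcal M_n$ is $I=N_n\rtimes\mathcal M_{n-1}$, and $\eta(xm)=\bar\psi(x)$ for $x\in N_n$, $m\in\mathcal M_{n-1}$ defines a linear character $\eta$ of $I$. On $U_n=N_n\rtimes U_{n-1}$ the character $\bar\psi$ is the product of $\eta$ and the inflation of $\bar\psi|_{U_{n-1}}$. Hence $X=\operatorname{Ind}_{U_n}^I\bar\psi$ is the tensor product of $\eta$ with the inflation of $\operatorname{Ind}_{U_{n-1}}^{\mathcal M_{n-1}}\bar\psi$ along $I\to I/N_n\cong\mathcal M_{n-1}$. So $X$ is simple by induction, and $N_n$ acts on it through $\bar\psi$.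

Now $\operatorname{Ind}_{U_n}^{\mathcal M_n}\bar\psi=\operatorname{Ind}_I^{\mathcal M_n}X=\bigoplus_{g\in\mathcal M_n/I}g\otimes X$, and $N_n$ acts on the summands $g\otimes X$ through pairwise distinct linear characters. Let $Y$ be a nonzero submodule. Since $N_n$ is abelian of order prime to $p$, $Y$ is the sum of its $N_n$-eigenspaces, so $Y$ meets some $g\otimes X$ nontrivially, and hence also $1\otimes X$. The intersection $Y\cap(1\otimes X)$ is a nonzero $FI$-submodule of the simple module $1\otimes X$, so $Y$ contains $1\otimes X$ and all its translates.
\end{proof}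

\begin{proof}[Proof of Proposition~\ref{prop:module}]
Since $p\nmid|U|$, the idempotent $e_\psi=|U|^{-1}\sum_{u\in U}\psi(u^{-1})u$ lies in $\mathcal OU$. By Lemma~\ref{lem:generic}, $e_\psi\hat L$ is a nonzero direct summand of $\hat L|_U$. Its reduction is a nonzero subspace of $\hat D$ on which $U$ acts through $\bar\psi$. Frobenius reciprocity gives a nonzero $F\mathcal M_p$-map $\operatorname{Ind}_U^{\mathcal M_p}\bar\psi\to\hat D|_{\mathcal M_p}$, which is injective by Lemma~\ref{lem:simple}. Since
\[
|\mathcal M_p|=q^{p-1}|\mathrm{GL}_{p-1}(q)|=q^{p(p-1)/2}\prod_{i=1}^{p-1}(q^i-1),\qquad|U|=q^{p(p-1)/2},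
\]
both modules have dimension $\prod_{i=1}^{p-1}(q^i-1)$. Therefore $\hat D|_{\mathcal M_p}\cong\operatorname{Ind}_U^{\mathcal M_p}\bar\psi$. This module is projective, being induced from a group of order prime to $p$; through the isomorphism $\mathcal M_p\cong\overline{\mathcal M_p}$ this is the projectivity in the statement. It is also simple, so $\hat D$ is simple. A proper nonzero submodule of $D$ would induce to a proper nonzero submodule of $\hat D$, so $D$ is simple. Finally, $v_p(\dim D)=a(p-1)-1$, so $|H|_p=p^{a(p-1)}$ does not divide $\dim D$, and $D$ is not projective.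
\end{proof}

\section{Elementary abelian subgroups and the proof of Theorem~\ref{thm:main}}\label{sec:subgroups}

To apply Theorem~\ref{thm:criterion} we must find the elementary abelian $p$-subgroups of $H$ on which $D$ may fail to be projective. Let $T\le G$ be the group of diagonal matrices, $T_p$ its Sylow $p$-subgroup, of order $p^{ap}$, and $A=\overline{T_p}$. Dividing an element of $T_p$ by its last diagonal entry gives an element of $T_p\cap\mathcal M_p$ with the same image in $\Gamma$, so $A\le\overline{\mathcal M_p}$, and $\hat D|_A$ is projective by Proposition~\ref{prop:module}. Since $\hat D$ is a module for all of $\Gamma$, it is projective on every $\Gamma$-conjugate of a subgroup of $A$. As $D\mid\hat D|_H$, we obtain: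
\begin{equation}\label{eq:star}
\text{$D|_B$ is projective for every $B\le H$ that is $\Gamma$-conjugate to a subgroup of $A$.}
\end{equation}

Let $\omega\in\mathbb F_q$ be a primitive $p$-th root of unity, and index the standard basis $b_0,\dots,b_{p-1}$ of $\mathbb F_q^p$ by $\mathbb Z/p$. Define $z,s\in G$ by $zb_i=\omega^ib_i$ and $sb_i=b_{i+1}$. For $p=3$,
\[
z=\begin{pmatrix}1&0&0\\0&\omega&0\\0&0&\omega^2\end{pmatrix},\qquad s=\begin{pmatrix}0&0&1\\1&0&0\\0&1&0\end{pmatrix}.
\]
Then $z^p=s^p=1$, and
\begin{equation}\label{eq:comm}
szs^{-1}=\omega^{-1}z,\qquad zsz^{-1}=\omega s ,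
\end{equation}
since $szs^{-1}b_i=\omega^{i-1}b_i$ and $zsz^{-1}b_i=\omega b_{i+1}$. A diagonal matrix that commutes with $s$ is scalar, because conjugation by $s$ permutes the diagonal entries cyclically. As $p$ is odd, $\det z=\omega^{p(p-1)/2}=1$, and $\det s=1$ is the sign of a $p$-cycle. So $E=\langle\bar z,\bar s\rangle$ is a subgroup of $H$. It is abelian by \eqref{eq:comm}, and $\bar s\notin\langle\bar z\rangle$, so $E\cong C_p\times C_p$.

By \eqref{eq:orders}, $T_p\rtimes\langle s\rangle$ is a Sylow $p$-subgroup of $G$, so $A\langle\bar s\rangle$ is a Sylow $p$-subgroup of $\Gamma$, in which $A$ is normal of index $p$. The elements of the coset $A\bar s$ explain why we work in $H$ and not in $\Gamma$. For $t\in T$ we have $(ts)^p=t\cdot sts^{-1}\cdots s^{p-1}ts^{-(p-1)}=\det t$, a scalar, so $\overline{ts}$ has order $p$. If $\det t$ is not a $p$-th power, then $ts$ has no eigenvalue in $\mathbb F_q$, and $\overline{ts}$ is not conjugate into $A$. These elements lie outside $H$; those inside $H$ form a single class.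

\begin{lemma}\label{lem:groups}
\begin{enumerate}
\item[(a)] If $t\in T$ and $\overline{ts}\in H$, then there is $d\in T$ with $\bar d\;\overline{ts}\;\bar d^{\,-1}=\bar s$.
\item[(b)] Every elementary abelian $p$-subgroup of $H$ is $\Gamma$-conjugate to a subgroup of $A$ or to $E$.
\item[(c)] $C_\Gamma(E)=E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By hypothesis $\det t=\det(ts)=c^p$ for some $c\in\mathbb F_q^\times$. The map $d\mapsto d\cdot sd^{-1}s^{-1}$ is an endomorphism of the abelian group $T$. Its kernel is the group of scalars, so its image has order $(q-1)^{p-1}$. The image lies in the group of diagonal matrices of determinant $1$, which has the same order, so the two groups are equal. Since $\det(ct^{-1})=1$, there is $d\in T$ with $d\cdot sd^{-1}s^{-1}=ct^{-1}$. Then $d(ts)d^{-1}=t\,(d\cdot sd^{-1}s^{-1})\,s=cs$.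

(b) Let $B\le H$ be elementary abelian. By Sylow's theorem in $\Gamma$, and since $H$ is normal in $\Gamma$, we may assume $B\le A\langle\bar s\rangle$. Suppose $B\not\le A$. Then $B\cap A$ has index $p$ in $B$, and $B$ contains an element $\overline{ts}$ of the coset $A\bar s$, with $t\in T_p$; so $B=(B\cap A)\langle\overline{ts}\rangle$. The element $\bar d$ from (a) centralizes $A$. After conjugating by it we have $B=(B\cap A)\langle\bar s\rangle$, and $B\cap A\le C_A(\bar s)$ because $B$ is abelian.

We claim that $C_A(\bar s)=\langle\bar z\rangle$. Let $t'\in T_p$ with $st's^{-1}=ct'$ for a scalar $c$. Conjugating $p$ times gives $c^p=1$, so $c=\omega^{-i}$ for some $i$. By \eqref{eq:comm}, $t'z^{-i}$ commutes with $s$, so it is scalar and $\overline{t'}=\bar z^{\,i}$. Hence $B\cap A$ is $1$ or $\langle\bar z\rangle$, and $B$ is $\langle\bar s\rangle$ or $E$. Finally, $s$ has characteristic polynomial $x^p-1$, with the distinct roots $1,\omega,\dots,\omega^{p-1}$ in $\mathbb F_q$. So $s$ is conjugate to $z$ in $G$, and $\langle\bar s\rangle$ is $\Gamma$-conjugate to $\langle\bar z\rangle\le A$.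

(c) Let $\bar g\in C_\Gamma(E)$. Then $gzg^{-1}=cz$ and $gsg^{-1}=c's$ with scalars $c,c'$, and taking $p$-th powers gives $c^p=c'^p=1$. Write $c=\omega^j$ and $c'=\omega^{-i}$. By \eqref{eq:comm}, $g'=z^is^jg$ commutes with both $z$ and $s$. It is diagonal because $z$ has distinct eigenvalues, and then scalar because it commutes with $s$. So $\bar g\in E$. The reverse inclusion holds since $E$ is abelian.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $D$ be the simple, non-projective $FH$-module of Proposition~\ref{prop:module}, and let $\mathcal E$ be the set of elementary abelian $p$-subgroups $B\le H$ with $D|_B$ not projective. By \eqref{eq:star} and Lemma~\ref{lem:groups}(b), every $B\in\mathcal E$ is $\Gamma$-conjugate to $E$. In particular all members of $\mathcal E$ have order $p^2$, so no proper subgroup of $B$ lies in $\mathcal E$, which is condition (i) of Theorem~\ref{thm:criterion}. By Lemma~\ref{lem:groups}(c), $C_H(B)=B$, which gives (ii). Hence a vertex $Q$ of $D$ is $\Gamma$-conjugate to $E$, so that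
\begin{equation}\label{eq:Q}
Q\cong C_p\times C_p\qquad\text{and}\qquad C_H(Q)=Q .
\end{equation}
By Lemma~\ref{lem:block}, $D$ lies in the principal block of $FH$. Its defect groups are the Sylow $p$-subgroups of $H$, of order $p^{a(p-1)}$ by \eqref{eq:orders}.
\end{proof}

\section{Vertices of arbitrary order}\label{sec:orders}

\begin{proof}[Proof of Theorem~\ref{thm:orders}]
Let $Q$ be a vertex of a simple module and $P$ a defect group of its block.

\emph{The case $n=0$.} A simple module with vertex $1$ is projective, and a block that contains a simple projective module has defect group $1$. So $s_p(0)=1$.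

\emph{The case $n=1$.} Here $Q$ is cyclic. By Erdmann~\cite{Erdmann}, a block containing a simple module with cyclic vertex has cyclic defect groups. Choose $P$ as in \eqref{eq:knorr}. Since $P$ is abelian, $P=C_P(Q)\le Q$, so $P=Q$ and $|P|=p$. The trivial module of $C_p$ shows that this case occurs, so $s_p(1)=p$.

\emph{The case $n=2$} is Theorem~\ref{thm:main} together with the choice of $q$ made after its statement.

\emph{The case $n\ge3$.} We enlarge the vertex by a central direct factor. Let $H$, $D$, $Q$ be as in Theorem~\ref{thm:main}, let $C$ be cyclic of order $p^{n-2}$, let $G=H\times C$, and let $\tilde D$ be the inflation of $D$ to $G$, a simple module. We claim that $Q\times C$ is a vertex of $\tilde D$.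

The module $\operatorname{Ind}_{Q\times C}^G(\tilde D|_{Q\times C})$ is the inflation of $\operatorname{Ind}_Q^H(D|_Q)$, which has $D$ as a direct summand. So $\tilde D$ is relatively $(Q\times C)$-projective and has a vertex $R\le Q\times C$. Put $Y=\operatorname{Ind}_R^G(\tilde D|_R)$, so that $\tilde D\mid Y$.

Restrict to $C$. Since $C$ is central, $C\cap{}^gR=C\cap R$ for all $g\in G$, so by Mackey's formula $Y|_C$ is induced from $C\cap R$. The trivial $FC$-module is a direct summand of $\tilde D|_C$, hence of $Y|_C$, so it is relatively $(C\cap R)$-projective. Its vertex is $C$, so $C\le R$. It follows that $R=R_0\times C$ with $R_0=R\cap Q=R\cap H$.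

Restrict to $H$. Since $G=HR$, Mackey's formula has a single term and gives $Y|_H\cong\operatorname{Ind}_{R_0}^H(D|_{R_0})$. So $D=\tilde D|_H$ is relatively $R_0$-projective. As $R_0\le Q$ and $Q$ is a vertex of $D$, we get $R_0=Q$. Thus $R=Q\times C$ has order $p^n$.

By \eqref{eq:Q}, $C_G(Q\times C)=C_H(Q)\times C=Q\times C$, so $\tilde D$ lies in the principal block of $FG$ by Lemma~\ref{lem:block}. Its defect groups have order $|G|_p=p^{a(p-1)+n-2}$, which is unbounded as $a$ grows. So $s_p(n)=\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Alperin} Alperin, \emph{Local Representation Theory}.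

\bibitem{Benson} Benson, \emph{Representations and Cohomology II}.

\bibitem{DM} Susanne Danz and J\"urgen M\"uller, \emph{Source Algebras of Blocks, Sources of Simple Modules, and a Conjecture of Feit}, arXiv:1106.2949 (2011).

\bibitem{DL} Deligne and Lusztig, Ann. of Math. 103 (1976).

\bibitem{Erdmann} Erdmann, \emph{Blocks and simple modules with cyclic vertices}, Bull. London Math. Soc. 9 (1977).

\bibitem{Green} Green, Trans. AMS 80 (1955).

\bibitem{Knorr} Kn\"orr, \emph{On the vertices of irreducible modules}, Ann. of Math. 110 (1979).

\bibitem{NT} Nagao and Tsushima, \emph{Representations of Finite Groups}.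

\end{thebibliography}
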